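\title{When constant potentials minimize the fundamental gap of a metric tree}

\begin{abstract}
For Schr\"odinger operators with standard vertex conditions on a compact metric tree, we ask for which edge lengths and which bounds $M$ the constant potential minimizes the gap between the first two eigenvalues among convex potentials with values in $[0,M]$. On an interval this is always the case. We consider the conjecture that for every tree other than a path the set of such parameters is of the first Baire category. The answer depends on the number of vertices of degree at least three. If there is exactly one, the set is empty. If there are at least two, the set contains a nonempty open set, and the conjecture fails. On every tree other than a path, the constant fails to minimize for large $M$, and it fails for all $M$ on a nonempty open set of edge lengths. The proofs rest on the sign of the first variation of the gap on the cone of convex functions, which we determine on stars and on a symmetric H-shaped tree and transfer to general trees by collapsing short edges.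
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
Let $\mathsf G=(\mathcal V,\mathcal E)$ be a finite tree and let $\mathbb R_+=(0,\infty)$. A vector $\ell=(\ell_e)_{e\in\mathcal E}\in\mathbb R_+^{|\mathcal E|}$ of edge lengths turns $\mathsf G$ into a compact metric tree $T=T(\ell)$, in which the edge $e$ is an interval $[0,\ell_e]$. We write $d$ for the distance on $T$, $dx$ for the length measure and $|T|$ for the total length. A \emph{leaf} is a vertex of degree $1$ and a \emph{branch vertex} is a vertex of degree at least $3$; thus $\mathsf G$ is a path graph exactly when it has no branch vertex.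

For a real potential $q\in L^\infty(T)$ consider the operator $-\frac{d^2}{dx^2}+q$ on $T$ with \emph{standard vertex conditions}: functions are continuous at every vertex, and the outward derivatives along the edges at a vertex add up to zero. At a leaf this is the Neumann condition. The first eigenvalue is simple, and the \emph{fundamental gap} is
\[
\Gamma[q]=\lambda_2(q)-\lambda_1(q)>0 .
\]
It is the exponential rate at which the heat flow of the operator, suitably rescaled, settles to the ground state.

A function on $T$ is \emph{convex} if it is convex, as a function of arclength, along every path in $T$. For $M>0$ let $C_{T,M}$ be the class of convex potentials $q$ with $0\le q\le M$. Adding a constant to $q$ shifts both eigenvalues by that constant, so all constant potentials have the same gap $\Gamma[0]$. We say that \emph{the constant minimizes in $C_{T,M}$} if $\Gamma[q]\ge\Gamma[0]$ for all $q\in C_{T,M}$. In that case, with $T=T(\ell)$, we call the pair $(\ell,M)$ \emph{good}, and the \emph{good set} of $\mathsf G$ is the set of good pairs in $\mathbb R_+^{|\mathcal E|}\times\mathbb R_+$.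

If $\mathsf G$ is a path graph, then $T$ is an interval $[0,L]$, and a theorem of Lavine states that $\Gamma[q]\ge\Gamma[0]=\pi^2/L^2$ for every convex $q$: every pair is good. For other trees we study the following conjecture, taken from \cite{AEHK}.

\medskip
\noindent\textbf{Conjecture.} \emph{If $\mathsf G$ is a tree that is not a path graph, then its good set is of the first Baire category in $\mathbb R_+^{|\mathcal E|}\times\mathbb R_+$.}
\medskip

Recall that a set is of the first category if it is a countable union of nowhere dense sets. Subsets of such sets are again of the first category, and by the Baire category theorem no nonempty open subset of Euclidean space is. Hence a subset of $\mathbb R_+^{|\mathcal E|}\times\mathbb R_+$ that contains a nonempty open set is not of the first category.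

\subsection*{What one would guess}
For $q=0$ the ground state is the constant $|T|^{-1/2}$. If $\lambda_2(0)$ is simple with normalized eigenfunction $\psi$, then for bounded $v\ge0$
\begin{equation}\label{eq:firstvar}
\Gamma[\varepsilon v]=\Gamma[0]+\varepsilon\int_T vf\,dx+O(\varepsilon^2),\qquad f=\psi^2-\frac1{|T|},
\end{equation}
as $\varepsilon\downarrow0$ (Section~\ref{sec:variation}). So the constant can minimize only if $\int_T vf\ge0$ for every convex $v$. On $[0,L]$ both $x$ and $L-x$ are convex, their sum is constant and $\int f=0$, so this necessary condition contains an \emph{equation}, $\int_0^L xf\,dx=0$, which holds because $f$ is symmetric about the midpoint. It is natural to expect that branching upsets such a balance, and that it survives only for exceptional lengths. The simplest branched trees support this expectation: on a star the constant never minimizes (Theorem~\ref{thm:star}), and on any branched tree it fails once $M$ is large (Theorem~\ref{thm:threshold}).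

The guess overlooks one point. The equation on the interval comes from the nonconstant functions $v$ for which both $v$ and $-v$ are convex, and on a tree with a branch vertex there are none (Lemma~\ref{lem:affine}). Only inequalities remain, and a family of strict inequalities can persist under perturbation. This happens near a symmetric tree shaped like the letter H.

\subsection*{Results}

\begin{theorem}\label{thm:main}
Suppose $\mathsf G$ has at least two branch vertices. Then there are a nonempty open set $U\subset\mathbb R_+^{|\mathcal E|}$ and constants $M_0,c>0$ such that for all $\ell\in U$, $0<M\le M_0$ and $q\in C_{T(\ell),M}$,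
\[
\Gamma[q]-\Gamma[0]\ \ge\ \frac c2\int_T(q-\inf q)\,dx .
\]
For these $(\ell,M)$ the constants are the only minimizers. The good set contains the nonempty open set $U\times(0,M_0)$ and hence is not of the first category.
\end{theorem}

The tree with six vertices shaped like the letter H has two branch vertices, so the conjecture is false.

\begin{theorem}\label{thm:star}
Suppose $\mathsf G$ has exactly one branch vertex. Then the good set is empty: for every $\ell$ and every $M>0$ the constant does not minimize in $C_{T(\ell),M}$.
\end{theorem}

Put $M^*(\ell)=\sup\{M>0:(\ell,M)\text{ is good}\}$, with $\sup\emptyset=0$.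

\begin{theorem}\label{thm:threshold}
Let $\mathsf G$ be a tree that is not a path graph.
\begin{enumerate}
\item[(i)] The good set is $\{(\ell,M):0<M\le M^*(\ell)\}$.
\item[(ii)] $M^*(\ell)<\infty$ for every $\ell$; in fact $\inf_{q\in C_{T,M}}\Gamma[q]\to0$ as $M\to\infty$.
\item[(iii)] $M^*=0$ on a nonempty open set of $\ell$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:dichotomy}
Let $\mathsf G$ be a tree that is not a path graph. Its good set is of the first category if and only if $\mathsf G$ has exactly one branch vertex. The complement of the good set is never of the first category.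
\end{corollary}

\begin{proof}
The first statement combines Theorems~\ref{thm:main} and~\ref{thm:star}. By Theorem~\ref{thm:threshold}(iii) the complement contains $U'\times\mathbb R_+$ for a nonempty open set $U'$.
\end{proof}

Section~\ref{sec:prelim} recalls the standard facts we use. Section~\ref{sec:variation} reduces the problem for small potentials to the sign of $\int vf$ and computes this sign on the interval, where the method is already visible. Section~\ref{sec:star} treats stars and proves Theorem~\ref{thm:star}. Sections~\ref{sec:H}--\ref{sec:uniform} prove Theorem~\ref{thm:main}: we analyze one symmetric H-tree, show that the spectral data are stable when further short edges are attached, and obtain by compactness a uniform lower bound for $\int vf$. Section~\ref{sec:threshold} proves Theorem~\ref{thm:threshold}.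

\section{Forms and convex functions on a metric tree}\label{sec:prelim}

Throughout, $T$ is a compact metric tree, all functions are real, and $\langle\cdot,\cdot\rangle$, $\|\cdot\|$ refer to $L^2(T)$. Any two points $x,y$ are joined by a unique path $[x,y]$, of length $d(x,y)$, and a connected subset of $T$ contains the path between any two of its points.

\subsection*{The quadratic form}
Let $H^1(T)$ be the space of continuous functions that are $H^1$ on each edge. The Cauchy--Schwarz inequality along $[x,y]$ gives
\begin{equation}\label{eq:osc}
|u(x)-u(y)|^2\le d(x,y)\int_T u'^2\,dx .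
\end{equation}
If $\|u\|=1$, then $\min|u|\le|T|^{-1/2}$, so
\begin{equation}\label{eq:sup}
\|u\|_\infty\le|T|^{-1/2}+\Big(\operatorname{diam}T\int_T u'^2\,dx\Big)^{1/2}.
\end{equation}
By the Arzel\`a--Ascoli theorem and weak compactness in Hilbert space, every bounded sequence in $H^1(T)$ has a subsequence $u_n$ that converges uniformly and weakly in $H^1$ to some $u$, and then $\int u'^2\le\liminf\int u_n'^2$.

The operator of Section~\ref{sec:intro} is the self-adjoint operator associated with the form
\[
Q_q(u,w)=\int_T(u'w'+quw)\,dx\quad\text{on }H^1(T),\qquad Q_q[u]=Q_q(u,u).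
\]
It has eigenvalues $\lambda_1(q)<\lambda_2(q)\le\lambda_3(q)\le\cdots$, repeated according to multiplicity, and an orthonormal basis of eigenfunctions. A nonzero $u\in H^1(T)$ is an eigenfunction for $\lambda$ if and only if $Q_q(u,w)=\lambda\langle u,w\rangle$ for all $w\in H^1(T)$, and if and only if $-u''+qu=\lambda u$ on each edge and the vertex conditions hold. We use the variational principles
\begin{equation}\label{eq:minmax}
\lambda_j(q)=\min_{\dim V=j}\ \max_{u\in V,\ \|u\|=1}Q_q[u],\qquad
\lambda_2(q)\ge\min_{u\perp1,\ \|u\|=1}Q_q[u],
\end{equation}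
where $V$ ranges over subspaces of $H^1(T)$; the second is the max--min principle with the constraint function $1$. The first gives $|\lambda_j(q)-\lambda_j(q')|\le\|q-q'\|_\infty$.

For $q=0$ we write $\lambda_j$, or $\lambda_j(T)$ when several trees are involved. Then $\lambda_1=0$ with constant eigenfunctions, and $\Gamma[0]=\lambda_2$. Expansion in eigenfunctions shows that $\int w'^2\ge\lambda_2\|w\|^2$ for $w\perp1$, with equality only if $w$ is zero or a $\lambda_2$-eigenfunction, and that $\int w'^2\ge\lambda_3\|w\|^2$ for $w\perp1,\psi$, where $\psi$ is any $\lambda_2$-eigenfunction. For a normalized $\lambda_2$-eigenfunction $\psi$ we put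
\[
\mu=\frac1{|T|},\qquad f=\psi^2-\mu,\qquad\text{so that }\int_Tf\,dx=0 .
\]
The space $H^1(T)$, the form and the notion of convexity depend only on the metric space $T$, so vertices of degree $2$ may be ignored.

\subsection*{Convex functions}
We need three consequences of convexity in one variable.

\begin{lemma}\label{lem:interval}
Let $g$ be continuous and convex on $[\alpha,\beta]$ and let $\eta>0$.
\begin{enumerate}
\item[(a)] If $[s-\eta,s+\eta]\subset[\alpha,\beta]$, then $g(s)\le\frac1{2\eta}\int_{s-\eta}^{s+\eta}g$.
\item[(b)] If $0\le g\le C$, then $g$ is $C/\eta$-Lipschitz on $[\alpha+\eta,\beta-\eta]$.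
\item[(c)] If $s_0<s_1<s$, then $g(s)\ge g(s_1)+\frac{s-s_1}{s_1-s_0}\big(g(s_1)-g(s_0)\big)$.
\end{enumerate}
\end{lemma}

\begin{proof}
For (a), integrate $2g(s)\le g(s-\rho)+g(s+\rho)$ over $\rho\in[0,\eta]$. Difference quotients of $g$ over consecutive intervals increase. This is (c), and for $\alpha+\eta\le s<s'\le\beta-\eta$ it gives
\[
-\frac C\eta\le\frac{g(s)-g(\alpha)}{s-\alpha}\le\frac{g(s')-g(s)}{s'-s}\le\frac{g(\beta)-g(s')}{\beta-s'}\le\frac C\eta .\qedhere
\]
\end{proof}

Let $T^\circ$ denote $T$ without its leaves. A finite convex function is continuous on $T^\circ$: a point of $T^\circ$, together with an initial piece of any edge leaving it, lies on a path that has the point in its interior. A bounded convex function is monotone near each leaf, so it has a limit there, which does not exceed its value. Replacing the value by the limit preserves convexity, the bounds, the infimum and the class in $L^\infty(T)$. \emph{We therefore take bounded convex functions to be continuous on $T$.}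

All our test potentials are distance functions.

\begin{lemma}\label{lem:distance}
If $Y\subset T$ is nonempty, closed and connected, then $d(\cdot,Y)$ is convex.
\end{lemma}

\begin{proof}
Let $x\in T$, and let $y$ be the first point of $Y$ on some path from $x$ to a point of $Y$. For $y'\in Y$ we have $[y,y']\subset Y$, so $[x,y]\cup[y,y']$ does not cross itself and equals $[x,y']$. Hence $d(x,y')\ge d(x,y)$, that is, $d(x,Y)=d(x,y)$.

Take a path $\gamma$ parametrized by arclength $s$ and let $J=\gamma\cap Y$, a closed connected set. If $J\ne\emptyset$, then walking along $\gamma$ from $s$ toward $J$ shows $d(\cdot,Y)=\operatorname{dist}(s,J)$ on $\gamma$, which is convex because $J$ is an interval. If $J=\emptyset$, choose $s_0\in\gamma$ and $y_0\in Y$ at minimal distance. Then $[s_0,y_0]$ meets $\gamma$ only in $s_0$ and $Y$ only in $y_0$, so $y_0$ is the first point of $Y$ on $[s,s_0]\cup[s_0,y_0]$, and $d(\cdot,Y)=|s-s_0|+d(s_0,y_0)$ on $\gamma$.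
\end{proof}

\begin{lemma}\label{lem:affine}
Suppose $T$ has a branch vertex $a$. If $v:T^\circ\to\mathbb R$ is affine along every path in $T^\circ$, then $v$ is constant.
\end{lemma}

\begin{proof}
Let $s_1,\dots,s_m$, $m\ge3$, be the slopes of $v$ at $a$ in the directions of the edges at $a$. A path that enters $a$ through edge $i$ and leaves through edge $j\ne i$ has slope $-s_i$ before $a$ and $s_j$ after, so $s_i+s_j=0$. For distinct $i,j,l$ this gives $2s_i=(s_i+s_j)+(s_i+s_l)-(s_j+s_l)=0$. For $x\in T^\circ$ the function $v$ is affine along $[a,x]$ with initial slope $0$, so $v(x)=v(a)$.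
\end{proof}

\section{The first variation of the gap}\label{sec:variation}

We need \eqref{eq:firstvar} in two one-sided forms. Both use the elementary inequality
\begin{equation}\label{eq:square}
As^2-2Bs\ge-\frac{B^2}{A}\qquad(A>0,\ B,s\in\mathbb R).
\end{equation}

The upper bound serves to show that the constant does not minimize. It holds for every $\lambda_2$-eigenfunction, also when $\lambda_2$ is multiple.

\begin{lemma}\label{lem:upper}
Let $v\ge0$ be bounded and let $\psi$ be any normalized $\lambda_2$-eigenfunction. Then $\Gamma[\varepsilon v]\le\Gamma[0]+\varepsilon\int_Tvf\,dx+O(\varepsilon^2)$ as $\varepsilon\downarrow0$. If moreover $v$ is convex and $\int_T vf\,dx<0$, then for every $M>0$ the constant does not minimize in $C_{T,M}$.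
\end{lemma}

\begin{proof}
Let $u_0=\mu^{1/2}$ and put $\kappa_0=\int vu_0^2=\mu\int v$, $\kappa=\int v\psi^2$, $\beta=\int vu_0\psi$. Let $\varepsilon$ be so small that $\varepsilon\kappa_0\le\lambda_2/2$.

For $u=\alpha_0u_0+\alpha\psi$ with $\alpha_0^2+\alpha^2=1$, inequality \eqref{eq:square} and $|\alpha|\le1$ give
\begin{align*}
Q_{\varepsilon v}[u]&=\varepsilon\kappa_0\alpha_0^2+2\varepsilon\beta\alpha_0\alpha+(\lambda_2+\varepsilon\kappa)\alpha^2\\
&=\lambda_2+\varepsilon\kappa-\big[(\lambda_2+\varepsilon\kappa-\varepsilon\kappa_0)\alpha_0^2-2\varepsilon\beta\alpha\,\alpha_0\big]\le\lambda_2+\varepsilon\kappa+\frac{2\varepsilon^2\beta^2}{\lambda_2}.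
\end{align*}
By \eqref{eq:minmax} the right side bounds $\lambda_2(\varepsilon v)$ from above.

Next let $u\in H^1(T)$ with $\|u\|=1$ and write $u=\alpha_0u_0+w$ with $w\perp1$, so $\alpha_0^2=1-\|w\|^2$. With $C=\|vu_0\|$, dropping $\varepsilon\int vw^2\ge0$,
\[
Q_{\varepsilon v}[u]\ge\varepsilon\kappa_0\alpha_0^2-2\varepsilon C\|w\|+\lambda_2\|w\|^2=\varepsilon\kappa_0+(\lambda_2-\varepsilon\kappa_0)\|w\|^2-2\varepsilon C\|w\|\ge\varepsilon\kappa_0-\frac{2\varepsilon^2C^2}{\lambda_2}.
\]
The right side bounds $\lambda_1(\varepsilon v)$ from below. Subtracting, and using $\kappa-\kappa_0=\int vf$, we obtain the first claim. If $v$ is convex, then $\varepsilon v\in C_{T,M}$ for small $\varepsilon$, and $\int vf<0$ gives $\Gamma[\varepsilon v]<\Gamma[0]$.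
\end{proof}

The lower bound must hold for all potentials in $C_{T,M}$ at once, and here the form of the error matters. An error $O(M^2)$ would be useless. Convex potentials can concentrate near a leaf $w$: for small $\eta$ the function $M\max\{0,1-d(\cdot,w)/\eta\}$ is a multiple of the distance to $\{d(\cdot,w)\ge\eta\}$, so it lies in $C_{T,M}$, and its first-order term is at most $\|f\|_\infty M\eta/2$, which is much smaller than $M^2$ as $\eta\to0$. The next lemma has an error of order $M\int q$, and it will be matched by a lower bound $\int qf\ge c\int q$.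

\begin{lemma}\label{lem:lower}
Assume $\lambda_2<\lambda_3$, and let $0\le q\le M$ with $0<M\le(\lambda_3-\lambda_2)/2$. Then
\[
\Gamma[q]-\Gamma[0]\ \ge\ \int_Tqf\,dx-\frac{2M\|\psi\|_\infty^2}{\lambda_3-\lambda_2}\int_Tq\,dx .
\]
\end{lemma}

\begin{proof}
The constant trial function gives $\lambda_1(q)\le\mu\int q$. To bound $\lambda_2(q)$ from below, take $u\perp1$ with $\|u\|=1$ and write $u=\alpha\psi+w$ with $w\perp1,\psi$. Then $\alpha^2+\|w\|^2=1$ and $\int\psi'w'=\lambda_2\langle\psi,w\rangle=0$. Put $\kappa=\int q\psi^2\le M$. Dropping $\int qw^2\ge0$ and using $\int w'^2\ge\lambda_3\|w\|^2$,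
\[
Q_q[u]\ge\alpha^2(\lambda_2+\kappa)+\lambda_3\|w\|^2+2\alpha\langle q\psi,w\rangle\ge\lambda_2+\kappa+(\lambda_3-\lambda_2-\kappa)\|w\|^2-2\|q\psi\|\,\|w\| .
\]
Now $\lambda_3-\lambda_2-\kappa\ge(\lambda_3-\lambda_2)/2$ and, since $q^2\le Mq$, $\|q\psi\|^2\le M\|\psi\|_\infty^2\int q$. By \eqref{eq:square} and \eqref{eq:minmax},
\[
\lambda_2(q)\ge\lambda_2+\int_T q\psi^2\,dx-\frac{2M\|\psi\|_\infty^2}{\lambda_3-\lambda_2}\int_T q\,dx .
\]
Subtract the bound for $\lambda_1(q)$.
\end{proof}

Lemma~\ref{lem:lower} with $q=\varepsilon v$, $M=\varepsilon\|v\|_\infty$, and Lemma~\ref{lem:upper} together give \eqref{eq:firstvar}.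

\begin{example}\label{ex:interval}
Let $T=[-\frac\pi2,\frac\pi2]$. Then $\lambda_2=1$, $\psi=\sqrt{2/\pi}\,\sin x$ and $f=-\frac1\pi\cos2x$, a strictly increasing function of $|x|$ that changes sign at $|x|=\frac\pi4$. Let $v$ be bounded and convex, and let $\bar v(x)=\frac12(v(x)+v(-x))$. This function is convex and even, hence nondecreasing in $|x|$. Since $f$ is even and $\int f=0$,
\[
\int vf\,dx=\int\bar vf\,dx=\int\big(\bar v(x)-\bar v(\tfrac\pi4)\big)f(x)\,dx\ge0,
\]
because both factors change sign at $|x|=\frac\pi4$ in the same direction. Equality holds if and only if $\bar v$ is a constant $C$; then $v(x)=2C-v(-x)$ is both convex and concave. So $\int vf=0$ exactly for affine $v$.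
\end{example}

The example contains the mechanism behind Theorem~\ref{thm:main}: symmetrization makes a convex function monotone in the distance from the center, and $f$ is monotone in the same sense. On the interval the first variation is degenerate, since $v=x+\frac\pi2$ has $\inf v=0$ and $\int vf=0$, so no bound $\int vf\ge c\int v$ holds. On a branched tree the same argument, when available, ends in Lemma~\ref{lem:affine} and gives strict positivity. It requires that $\psi^2$ be an increasing function of the distance from a center of symmetry. The next section shows that no star has a nonnegative first variation, so at least two branch vertices are needed.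

\section{Stars}\label{sec:star}

We prove Theorem~\ref{thm:star}. If $\mathsf G$ has exactly one branch vertex, then $T$ is a star with $m\ge3$ arms, of lengths $\ell_1\ge\ell_2\ge\dots\ge\ell_m$ say. Let $x\in[0,\ell_i]$ be the distance from the center on arm $i$. By Lemma~\ref{lem:upper} it suffices to find a normalized $\lambda_2$-eigenfunction $\psi$ and a bounded convex $v\ge0$ with $\int vf<0$.

By the Neumann condition at the leaves, an eigenfunction for $k^2$, $k>0$, equals $A_i\cos k(\ell_i-x)$ on arm $i$. The values $A_i\cos k\ell_i$ at the center agree, and $\sum_iA_i\sin k\ell_i=0$. There are two types.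
\begin{enumerate}
\item[(I)] The eigenfunction vanishes at the center. Then $\cos k\ell_i=0$ and $\sin k\ell_i=\pm1$ whenever $A_i\ne0$. The derivative condition forces at least two nonzero $A_i$, so $k\ell_i\ge\frac\pi2$ for two indices, and $k\ge\frac\pi{2\ell_2}$.
\item[(II)] The value $C$ at the center is nonzero. Then all $\cos k\ell_i\ne0$, $A_i=C/\cos k\ell_i$ and $\sum_i\tan k\ell_i=0$. For $k\le\frac\pi{2\ell_1}$ all tangents would be positive, so $k>\frac\pi{2\ell_1}$.
\end{enumerate}

\subsection*{Two longest arms of equal length}
Let $\ell_1=\ell_2$. Both types give $k\ge\frac\pi{2\ell_1}$. Equality is attained by the function $\psi$ equal to $\ell_1^{-1/2}\sin\frac{\pi x}{2\ell_1}$ on arm $1$, to its negative on arm $2$ and to $0$ on the other arms: it is continuous, the two derivatives at the center cancel, and $\|\psi\|^2=2\cdot\ell_1^{-1}\cdot\frac{\ell_1}2=1$. So $\psi$ is a normalized $\lambda_2$-eigenfunction that does not see arm $3$. Let $v=x$ on arm $3$ and $v=0$ elsewhere. This is the distance to the union of the other arms, hence convex, and $\int vf=-\mu\ell_3^2/2<0$.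

\subsection*{One longest arm}
Let $\ell_1>\ell_2$. On the interval $I=\big(\frac\pi{2\ell_1},\min\{\frac\pi{2\ell_2},\frac\pi{\ell_1}\}\big)$ we have $k\ell_1\in(\frac\pi2,\pi)$ and $k\ell_i\in(0,\frac\pi2)$ for $i\ge2$, so $\sum_i\tan k\ell_i$ is continuous and strictly increasing. It tends to $-\infty$ at the left end. At the right end it tends to $+\infty$ if $\frac\pi{2\ell_2}\le\frac\pi{\ell_1}$, and otherwise to $\sum_{i\ge2}\tan(\pi\ell_i/\ell_1)>0$. So it has exactly one root $k$ in $I$. No eigenvalue lies in $(0,k^2)$: type (I) is excluded by $k<\frac\pi{2\ell_2}$, and type (II) would give a smaller root in $I$. Every eigenfunction for $k^2$ is of type (II) and is determined by $C$. Thus $\lambda_2=k^2$ is simple, with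
\[
\psi=C\,\frac{\cos k(\ell_i-x)}{\cos k\ell_i}\quad\text{on arm }i .
\]
Put $\theta_i=k\ell_i$ and $\tau_i=\tan\theta_i$. Then
\begin{equation}\label{eq:tau}
\tau_i>0\ \text{ and }\ \theta_i<\theta_1\quad(i\ge2),\qquad\tau_1=-\sum_{i\ge2}\tau_i .
\end{equation}

Now $\psi$ vanishes on no arm, and the previous test function is not available. If $m$ were $2$, the star would be an interval, and the distance to a leaf would be the neutral direction of Example~\ref{ex:interval}. We test the same function for $m\ge3$ and find that the additional arms make its first variation negative. Let $v$ be the distance to the leaf of arm $1$, so $v=\ell_1-x$ on arm $1$ and $v=\ell_1+x$ on the other arms. It is convex by Lemma~\ref{lem:distance}, and since $\int f=0$,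
\[
\int_Tvf\,dx=\sum_{i\ge2}J_i-J_1,\qquad J_i=\int_0^{\ell_i}xf\,dx\quad\text{(integral over arm $i$)}.
\]

Let $\Theta=\sum_i\theta_i$ and $N=\sum_i\tau_i^2\theta_i$, so $\mu=k/\Theta$. From $\cos^2=\frac12(1+\cos2\,\cdot)$ and one integration by parts,
\[
\int_0^\ell\cos^2k(\ell-x)\,dx=\frac\ell2+\frac{\sin2k\ell}{4k},\qquad
\int_0^\ell x\cos^2k(\ell-x)\,dx=\frac{\ell^2}4+\frac{\sin^2k\ell}{4k^2}.
\]
We use $1/\cos^2\theta_i=1+\tau_i^2$, $(1+\tau_i^2)\sin2\theta_i=2\tau_i$ and $(1+\tau_i^2)\sin^2\theta_i=\tau_i^2$. Since $\sum_i\tau_i=0$,
\[
1=\|\psi\|^2=C^2\sum_i\Big(\frac{(1+\tau_i^2)\theta_i}{2k}+\frac{\tau_i}{2k}\Big)=\frac{C^2}{2k}(\Theta+N),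
\]
and therefore
\[
J_i=\frac{C^2}{4k^2}\big[(1+\tau_i^2)\theta_i^2+\tau_i^2\big]-\frac{\theta_i^2}{2k\Theta}=\frac1{2k(\Theta+N)}\Big[\tau_i^2(1+\theta_i^2)-\theta_i^2\,\frac N\Theta\Big].
\]
Put $D=\theta_1^2-\sum_{j\ge2}\theta_j^2$. Summing, and inserting the definition of $N$,
\begin{align*}
2k(\Theta+N)\Theta\int_Tvf\,dx&=\Theta\sum_{i\ge2}\tau_i^2(1+\theta_i^2)-\Theta\,\tau_1^2(1+\theta_1^2)+ND=\sum_{i\ge2}\alpha_i\tau_i^2-\beta\tau_1^2,
\end{align*}
where $\alpha_i=\Theta(1+\theta_i^2)+\theta_iD$ and
\[
\beta=\Theta(1+\theta_1^2)-\theta_1D=\Theta+\theta_1^2\sum_{j\ge2}\theta_j+\theta_1\sum_{j\ge2}\theta_j^2>0 .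
\]
By \eqref{eq:tau}, $\tau_1^2\ge\sum_{i\ge2}\tau_i^2$, so the expression is at most $\sum_{i\ge2}(\alpha_i-\beta)\tau_i^2$. Fix $i\ge2$ and let $\sum'$ denote summation over $j\ge2$, $j\ne i$. Then $\Theta=\theta_1+\theta_i+\sum'\theta_j$ and $D=\theta_1^2-\theta_i^2-\sum'\theta_j^2$, so
\[
\alpha_i-\beta=(\theta_1+\theta_i)\big[(\theta_i-\theta_1)\Theta+D\big]=(\theta_1+\theta_i)\Big[(\theta_i-\theta_1){\sum}'\theta_j-{\sum}'\theta_j^2\Big]<0 .
\]
Here $m\ge3$ is used: it makes $\sum'$ nonempty. (For $m=2$ we would get $\alpha_2=\beta$ and $\tau_1^2=\tau_2^2$, hence $\int vf=0$, as on the interval.) Thus $\int vf<0$, and Theorem~\ref{thm:star} is proved. For later use we record the result of this case.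

\begin{proposition}\label{prop:star}
On a star with $m\ge3$ arms and $\ell_1>\ell_2\ge\dots\ge\ell_m$, the eigenvalue $\lambda_2$ is simple and $\int_Td(\cdot,w_1)f\,dx<0$, where $w_1$ is the leaf of arm $1$.
\end{proposition}

\section{The symmetric H-tree}\label{sec:H}

On the star with two equal longest arms the trouble is that the nodal point of $\psi$ is the branch vertex, so a whole arm lies where $f<0$. We want a symmetric tree in which the nodal point lies inside an edge and all branching takes place where $f>0$. The H-tree is the smallest candidate. We choose its lengths so that $\lambda_2=1$ and all quantities are explicit.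

Let $\varphi=\arctan\frac12<\frac\pi4$. The tree $H$ consists of a middle segment with coordinate $x\in[-\frac\pi4,\frac\pi4]$, whose ends are $a$ (at $x=\frac\pi4$) and $b$ (at $x=-\frac\pi4$), together with two arms of length $\varphi$ at $a$ and two at $b$; see Figure~\ref{fig:H}. On an arm, $y\in[0,\varphi]$ is the distance from $a$ or $b$. Let $z$ be the midpoint $x=0$, $r=d(\cdot,z)$ and $R=\max r=\frac\pi4+\varphi$. Let $\sigma_a,\sigma_b$ be the swaps of the two arms at $a$ and at $b$, and let $\rho$ be an isometric involution that extends $x\mapsto-x$. They generate a group $\mathcal G$ of eight isometries, which fixes $z$ and is transitive on each level set of $r$ (two points for $0<r\le\frac\pi4$, four points for $r>\frac\pi4$).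

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[thick] (-2,0)--(2,0);
\draw[thick] (-3,1)--(-2,0)--(-3,-1);
\draw[thick] (3,1)--(2,0)--(3,-1);
\draw[dashed] (2,0)--(2,0.55);
\draw[dashed] (3,1)--(3.5,1.15);
\draw[dashed] (3,1)--(3.1,1.5);
\draw[dashed] (-3,-1)--(-3.5,-1.2);
\draw[dashed] (-2,0)--(-2,-0.55);
\foreach \p in {(-2,0),(2,0),(-3,1),(-3,-1),(3,1),(3,-1)} \fill \p circle (2pt);
\foreach \p in {(-1,0),(0,0),(1,0)} \draw[fill=white] \p circle (1.6pt);
\node[below] at (0,-0.05) {$z$};
\node[below] at (1,-0.05) {$p_+$};
\node[below] at (-1,-0.05) {$p_-$};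
\node[below] at (1.9,-0.05) {$a$};
\node[above] at (-1.9,0.05) {$b$};
\node[above] at (0,0.1) {length $\pi/2$};
\node[right] at (2.6,-0.45) {$\varphi$};
\node[left] at (-2.6,0.45) {$\varphi$};
\end{tikzpicture}
\caption{The symmetric H-tree (solid): a middle segment of length $\pi/2$ with midpoint $z$, and four arms of length $\varphi=\arctan\frac12$. At the six black points the square of the normalized second eigenfunction exceeds its mean; at $z$ it vanishes. A general tree with two branch vertices arises by attaching further subtrees (dashed) at black points only; these are given short edges. The points $p_\pm$ lie halfway between $z$ and the branch vertices $a,b$.}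
\label{fig:H}
\end{figure}

\begin{lemma}\label{lem:Hspec}
The eigenvalue $\lambda_2(H)=1$ is simple, $\psi^2$ is a strictly increasing function of $r$, and $f>0$ at $a$, at $b$ and at the leaves.
\end{lemma}

\begin{proof}
Let $u$ be an eigenfunction for $k^2$ with $0<k<2$; then $\frac{k\pi}4$ and $k\varphi$ lie in $(0,\frac\pi2)$. The function $u-u\circ\sigma_a$ has the form $C\cos k(\varphi-y)$ on an arm at $a$ and vanishes at $a$. So $C\cos k\varphi=0$, $C=0$, and $u$ is invariant under $\sigma_a$; the same holds for $\sigma_b$.

Each of the parts $\frac12(u\pm u\circ\rho)$ is zero or an eigenfunction for $k^2$. Such a part equals $A\cos k(\varphi-y)$ on both arms at $a$, and $B\cos kx$ (even part) or $B\sin kx$ (odd part) on the middle segment. If $B=0$, continuity at $a$ gives $A\cos k\varphi=0$, so $A=0$ and the part vanishes. For a nonzero part we may thus take $B=1$. At $a$, the derivative in the direction of an arm is $kA\sin k\varphi$, and the derivative in the direction of the middle segment is $-\frac{d}{dx}$ at $x=\frac\pi4$.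

\emph{Even part.} Continuity gives $A\cos k\varphi=\cos\frac{k\pi}4>0$, so $A>0$, and the derivative condition $\sin\frac{k\pi}4+2A\sin k\varphi=0$ cannot hold.

\emph{Odd part.} The conditions are $A\cos k\varphi=\sin\frac{k\pi}4$ and $2A\sin k\varphi=\cos\frac{k\pi}4$. They are solvable for $A$ if and only if $\cot\frac{k\pi}4=2\tan k\varphi$. On $(0,2)$ the left side decreases strictly and the right side increases strictly, and $k=1$ is a solution since $1=2\cdot\frac12$. So $k=1$, and $A$ is determined.

Hence $1$ is the only eigenvalue in $(0,4)$, and it is simple. The eigenspace is spanned by the odd function $u$ with $u=\sqrt2\sin x$ on the middle segment and $|u|=\sqrt2A\cos(\varphi-y)$ on the arms, where $A\cos\varphi=\sin\frac\pi4$. Both pieces of $|u|$ increase strictly with $r$, which equals $|x|$ on the middle segment and $\frac\pi4+y$ on the arms.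

If $\psi=\gamma u$ is normalized, then $\mu=\gamma^2\operatorname{mean}(u^2)$, so $f$ has the sign of $u^2-\operatorname{mean}(u^2)$. We have $u(a)^2=u(b)^2=1$. From $\tan\varphi=\frac12$ we get $\cos^2\varphi=\frac45$, $\sin2\varphi=\frac45$ and $A^2=\frac58$. Over the half of $H$ that contains $a$,
\[
\int u^2=\int_0^{\pi/4}2\sin^2x\,dx+2A^2\Big(\varphi+\frac{\sin2\varphi}2\Big)=\Big(\frac\pi4-\frac12\Big)+\frac54\Big(\varphi+\frac25\Big)=\frac\pi4+\frac54\varphi .
\]
The half has length $\frac\pi4+2\varphi$, so $\operatorname{mean}(u^2)=\frac{\pi+5\varphi}{\pi+8\varphi}<1$. Thus $f(a)=f(b)>0$, and $f$ is larger still at the leaves.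
\end{proof}

The argument of Example~\ref{ex:interval} now applies. We allow $v$ to be unbounded near the leaves, because such functions arise as limits in Section~\ref{sec:uniform}.

\begin{lemma}\label{lem:Hpos}
Let $v\in L^1(H)$ be finite, continuous and convex along all paths in $H^\circ$. Then $\int_Hvf\,dx\ge0$, with equality if and only if $v$ is constant.
\end{lemma}

\begin{proof}
Let $\bar v=\frac18\sum_{g\in\mathcal G}v\circ g$. Isometries map paths to paths and preserve length, so $\bar v$ is convex on $H^\circ$, and $\int vf=\int\bar vf$ because $f$ depends only on $r$. By transitivity, $\bar v=h(r)$ with $h$ continuous on $[0,R)$. Along a path from a leaf near $b$ to a leaf near $a$, parametrized by signed distance $s$ from $z$, we have $\bar v=h(|s|)$ for $|s|<R$. This function is convex and even, so $h$ is nondecreasing. Write $f=F(r)$ with $F$ continuous and strictly increasing. Since $\int f=0$, there is $r_0\in(0,R)$ with $F<0$ on $[0,r_0)$ and $F>0$ on $(r_0,R]$. Therefore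
\[
\int_Hvf\,dx=\int_H\big(h(r)-h(r_0)\big)F(r)\,dx\ge0,
\]
the integrand being nonnegative. If the integral vanishes, then $h=h(r_0)$ almost everywhere, so $\bar v$ is constant. Then $v$ is a constant minus a sum of convex functions, so it is concave as well as convex along every path in $H^\circ$, and it is constant by Lemma~\ref{lem:affine}. The converse is $\int f=0$.
\end{proof}

\begin{remark}
The test function that works on stars fails on $H$. Let $v$ be the distance to a leaf near $b$. On the middle segment $v=R+x$, so $\bar v=R$. At distance $y$ along the four arms $v$ takes the values $\varphi-y$, $\varphi+y$ and twice $\varphi+\frac\pi2+y$, so $\bar v=R+\frac y2$. Hence $\int vf$ is the integral of $\frac y2f$ over the arms, where $f>0$.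
\end{remark}

\section{Collapsing short edges}\label{sec:collapse}

Lemma~\ref{lem:Hpos} concerns one choice of lengths on one graph. To reach an open set of lengths on an arbitrary $\mathsf G$, we find $H$ inside $\mathsf G$, perturb its lengths and make all other edges short. This section shows that $\lambda_2$, $\lambda_3$ and $f$ depend continuously on such a perturbation, although the limit is a different graph.

Let $\mathcal S$ be a connected subgraph of $\mathsf G$ with at least one edge, let $\ell_e^0>0$ for $e\in\mathcal S$, and let $S$ be the resulting metric tree. For $0<\delta<\min_{\mathcal S}\ell_e^0$ define the nonempty open set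
\begin{equation}\label{eq:U}
U_\delta=\big\{\ell:\ |\ell_e-\ell_e^0|<\delta\ \ (e\in\mathcal S),\quad0<\ell_e<\delta\ \ (e\notin\mathcal S)\big\}.
\end{equation}
A \emph{collapsing sequence} is a sequence $\ell^{(n)}\in U_{\delta_n}$ with $\delta_n\to0$. Put $T_n=T(\ell^{(n)})$, let $S_n\subset T_n$ be the subtree carried by $\mathcal S$, and let $\rho_{e,n}=\ell_e^{(n)}/\ell_e^0\to1$ for $e\in\mathcal S$. The closure of each component of $T_n\setminus S_n$ meets $S_n$ in exactly one vertex, its \emph{attachment vertex}: in at least one since $T_n$ is connected, and in at most one since $T_n$ has no cycle. Let $\pi_n:T_n\to S$ be the continuous map that sends each edge of $S_n$ affinely onto the corresponding edge of $S$ and each component of $T_n\setminus S_n$ to the image of its attachment vertex. It restricts to a homeomorphism $S_n\to S$. For a function $u$ on $T_n$ let $\hat u$ be the function on $S$ with $u=\hat u\circ\pi_n$ on $S_n$. If $e_n\subset S_n$ and $e\subset S$ are corresponding edges, then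
\begin{equation}\label{eq:scale}
\int_{e_n}u\,dx=\rho_{e,n}\int_e\hat u\,dx,\qquad\int_{e_n}u'^2\,dx=\rho_{e,n}^{-1}\int_e\hat u'^2\,dx .
\end{equation}
Since $|T_n\setminus S_n|\to0$, the first identity gives
\begin{equation}\label{eq:int}
\int_{T_n}g\circ\pi_n\,dx\to\int_Sg\,dx\qquad(g\in C(S)).
\end{equation}
Moreover,
\begin{equation}\label{eq:dist}
\sup_{x,y\in T_n}\big|d_{T_n}(x,y)-d_S(\pi_nx,\pi_ny)\big|\le|T_n\setminus S_n|+\sum_{e\in\mathcal S}|\ell^{(n)}_e-\ell^0_e|\to0 .
\end{equation}
Indeed, the part of $[x,y]$ outside $S_n$ has length at most $|T_n\setminus S_n|$; the part in $S_n$ is either empty, in which case $\pi_nx=\pi_ny$, or a path that $\pi_n$ maps onto $[\pi_nx,\pi_ny]$.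

\begin{lemma}\label{lem:collapse}
Suppose $\lambda_2(S)$ is simple, with normalized eigenfunction $\psi$ and $f=\psi^2-1/|S|$. Along every collapsing sequence, $\lambda_j(T_n)\to\lambda_j(S)$ for $j\le3$. For every choice of normalized $\lambda_2(T_n)$-eigenfunctions $\psi_n$ and $f_n=\psi_n^2-1/|T_n|$,
\[
\min_\pm\,\sup_{T_n}|\psi_n\mp\psi\circ\pi_n|\to0,\qquad\sup_{T_n}|f_n-f\circ\pi_n|\to0 .
\]
\end{lemma}

\begin{proof}
\emph{Upper bound.} Let $\phi_1,\dots,\phi_j$ be orthonormal eigenfunctions for $\lambda_1(S),\dots,\lambda_j(S)$. The pullbacks $\phi_i\circ\pi_n$ lie in $H^1(T_n)$ and are constant on the components of $T_n\setminus S_n$. By \eqref{eq:int} and the polarized form of \eqref{eq:scale}, the matrices of their $L^2$ products and of their Dirichlet products converge to the identity and to $\operatorname{diag}(\lambda_1(S),\dots,\lambda_j(S))$. Applying \eqref{eq:minmax} to their span gives $\limsup\lambda_j(T_n)\le\lambda_j(S)$.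

\emph{Compactness.} Let $u_{n,1},u_{n,2},u_{n,3}$ be orthonormal eigenfunctions for $\lambda_1(T_n)$, $\lambda_2(T_n)$, $\lambda_3(T_n)$ with $u_{n,2}=\psi_n$, and start from an arbitrary subsequence. The Dirichlet integrals $\lambda_i(T_n)$ are bounded by the upper bound, and the sup norms are bounded by \eqref{eq:sup}. By \eqref{eq:scale} the functions $\hat u_{n,i}$ are bounded in $H^1(S)$, so along a further subsequence they converge uniformly and weakly in $H^1(S)$ to functions $u_i$. If $x$ lies in a component of $T_n\setminus S_n$ with attachment vertex $w$, then $|u_{n,i}(x)-u_{n,i}(w)|^2\le|T_n\setminus S_n|\,\lambda_i(T_n)$ by \eqref{eq:osc}, and $\pi_nx=\pi_nw$. Hence, along this subsequence,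
\begin{equation}\label{eq:unif}
\sup_{T_n}|u_{n,i}-u_i\circ\pi_n|\to0 .
\end{equation}
With \eqref{eq:int}, $\int_Su_iu_j=\lim\int_{T_n}(u_iu_j)\circ\pi_n=\lim\int_{T_n}u_{n,i}u_{n,j}$, so $u_1,u_2,u_3$ are orthonormal in $L^2(S)$: no mass is lost in the short edges.

\emph{Lower bound.} For $j\le3$ and $\xi\in\mathbb R^j$ with $|\xi|=1$, weak lower semicontinuity and \eqref{eq:scale} give
\begin{equation}\label{eq:lsc}
\int_S\Big|\sum_{i\le j}\xi_iu_i'\Big|^2\le\liminf\Big(\max_e\rho_{e,n}\Big)\int_{T_n}\Big|\sum_{i\le j}\xi_iu_{n,i}'\Big|^2=\liminf\sum_{i\le j}\xi_i^2\lambda_i(T_n).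
\end{equation}
The right side is at most $\liminf\lambda_j(T_n)$, so \eqref{eq:minmax} gives $\lambda_j(S)\le\liminf\lambda_j(T_n)$ along the subsequence. Since we started from an arbitrary subsequence, this holds for the full sequence, and $\lambda_j(T_n)\to\lambda_j(S)$.

\emph{Eigenfunctions.} Along the subsequence above, $u_1$ is a uniform limit of constants and has norm $1$, so it is a nonzero constant. Thus $u_2\perp1$ and $\|u_2\|=1$, and \eqref{eq:lsc} with $\xi=(0,1)$ gives $\int u_2'^2\le\lambda_2(S)$. So $u_2$ is a $\lambda_2(S)$-eigenfunction, and $u_2=\pm\psi$ by simplicity. By \eqref{eq:unif}, every subsequence has a further subsequence along which $\min_\pm\sup|\psi_n\mp\psi\circ\pi_n|\to0$; hence this holds for the full sequence. Finally $|\psi_n^2-\psi^2\circ\pi_n|\le(\|\psi_n\|_\infty+\|\psi\|_\infty)\,|\psi_n\mp\psi\circ\pi_n|$ for either sign, and $|T_n|\to|S|$.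
\end{proof}

\section{A uniform lower bound near the H-tree}\label{sec:uniform}

Let $\mathsf G$ have at least two branch vertices. Choose two of them, $a$ and $b$, at minimal combinatorial distance, and let $P$ be the path from $a$ to $b$. By minimality all interior vertices of $P$ have degree $2$ in $\mathsf G$. Choose two edges at $a$ and two edges at $b$ that are not in $P$, and let $\mathcal S$ consist of $P$ and these four edges. Give the edges of $P$ equal limit lengths $\ell^0_e$ with sum $\frac\pi2$, and the four chosen edges the limit length $\varphi$. Then $S=H$ as a metric tree, and every attachment vertex belongs to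
\[
W=\{a,b\}\cup\{\text{leaves of }H\},\qquad\text{where }f>0\text{ by Lemma~\ref{lem:Hspec}}.
\]
Let $U_\delta$ be as in \eqref{eq:U}.

\begin{proposition}\label{prop:uniform}
There are $\delta,c,g,B>0$ such that for all $\ell\in U_\delta$, on $T=T(\ell)$: $\lambda_3-\lambda_2\ge g$, $\|\psi\|_\infty\le B$, and
\begin{equation}\label{eq:coercive}
\int_Tvf\,dx\ge c\int_Tv\,dx\quad\text{for every bounded convex $v\ge0$ with }\inf v=0 .
\end{equation}
\end{proposition}

The normalization $\inf v=0$ is necessary, since constants have $\int vf=0$. We argue by contradiction and compactness, normalizing $\int v=1$. Two things can go wrong in the limit. Mass can concentrate near the leaves or on the short edges; this is harmless because it happens only at points of $W$, where $f>0$. And the limit can be a positive constant, the equality case of Lemma~\ref{lem:Hpos}; this is excluded because a convex function that is almost constant on a piece of $P$ cannot descend to $0$ anywhere on the tree.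

\begin{proof}
In this proof $\psi_H$ and $f$ refer to $H$. Let $g=\frac12(\lambda_3(H)-\lambda_2(H))>0$ and $B=\|\psi_H\|_\infty+1$. If the first two bounds failed somewhere in $U_\delta$ for every small $\delta$, there would be a collapsing sequence violating one of them, contrary to Lemma~\ref{lem:collapse}. So they hold on $U_{\delta_0}$ for some $\delta_0$, hence on $U_\delta$ for $\delta\le\delta_0$. There $\lambda_2$ is simple, so $\psi^2$ is uniquely determined.

Suppose \eqref{eq:coercive} holds for no pair $\delta,c$. Taking $\delta=c=1/n$ for large $n$, we get $\ell^{(n)}\in U_{1/n}$ and bounded convex $v_n\ge0$ on $T_n$ with $\inf v_n=0$ and $\int v_nf_n<\frac1n\int v_n$. This forces $\int v_n>0$, and after normalization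
\begin{equation}\label{eq:counter}
\inf v_n=0,\qquad\int_{T_n}v_n\,dx=1,\qquad\limsup_n\int_{T_n}v_nf_n\,dx\le0 .
\end{equation}

\emph{Step 1: a convex local limit.} Consider a path in $S_n$ corresponding to a leaf-to-leaf path of $H$. Along it $v_n$ is convex and nonnegative with integral at most $1$. By Lemma~\ref{lem:interval}(a), $v_n\le\frac1{2\eta}$ at distance at least $\eta$ from the ends of the path, and by (b), $v_n$ is $\frac1{2\eta^2}$-Lipschitz along the part at distance at least $2\eta$ from the ends. Let $K\subset H^\circ$ be compact and let $3\eta$ be its distance from the leaves. Any two points of $K$ lie on a common leaf-to-leaf path, and by \eqref{eq:dist} their preimages in $S_n$ are at distance at least $2\eta$ from its ends for large $n$. As $\rho_{e,n}\to1$, the functions $\hat v_n$ are uniformly bounded and uniformly Lipschitz on $K$ for large $n$. By the Arzel\`a--Ascoli theorem and a diagonal argument, a subsequence of $\hat v_n$ converges locally uniformly on $H^\circ$ to a continuous $v\ge0$.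

Let $x\ne y$ in $H^\circ$ and $\zeta\in[x,y]$, and let $x_n,y_n,\zeta_n\in S_n$ be their preimages. Then $\zeta_n\in[x_n,y_n]$, so
\[
\hat v_n(\zeta)\le\frac{d(\zeta_n,y_n)}{d(x_n,y_n)}\,\hat v_n(x)+\frac{d(\zeta_n,x_n)}{d(x_n,y_n)}\,\hat v_n(y).
\]
By \eqref{eq:dist} this passes to the limit, and $v$ is convex along all paths in $H^\circ$.

\emph{Step 2: where the mass goes.} Let $\nu_n$ be the image of the measure $v_n\,dx$ under $\pi_n$, so $\int_H\chi\,d\nu_n=\int_{T_n}(\chi\circ\pi_n)v_n\,dx$ for $\chi\in C(H)$. Probability measures on a compact metric space are weak-$*$ sequentially compact, so along a subsequence $\int\chi\,d\nu_n\to\int\chi\,d\nu$ for all $\chi\in C(H)$, with $\nu$ a probability measure. If $\chi$ has compact support in $H\setminus W$, then $\chi\circ\pi_n=0$ on $T_n\setminus S_n$, and \eqref{eq:scale} and Step 1 give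
\[
\int_H\chi\,d\nu_n=\sum_{e\in\mathcal S}\rho_{e,n}\int_e\chi\hat v_n\,dx\to\int_H\chi v\,dx .
\]
A Radon measure on $H\setminus W$ is determined by its integrals against such $\chi$, so $\nu=v\,dx$ on $H\setminus W$. Hence $\int_Hv\,dx=\nu(H\setminus W)\le1$, and
\[
\nu=v\,dx+\sum_{w\in W}\kappa_w\delta_w,\qquad\kappa_w\ge0 .
\]

\emph{Step 3: the limit is a positive constant.} Since $v_n\,dx$ has mass $1$, Lemma~\ref{lem:collapse} gives $\big|\int_{T_n}v_nf_n\,dx-\int_Hf\,d\nu_n\big|\le\sup_{T_n}|f_n-f\circ\pi_n|\to0$. Therefore
\[
\int_{T_n}v_nf_n\,dx\to\int_Hvf\,dx+\sum_{w\in W}\kappa_wf(w).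
\]
The limit is at most $0$ by \eqref{eq:counter}, while each term is nonnegative by Lemma~\ref{lem:Hpos} and $f|_W>0$. So all $\kappa_w$ vanish and $v$ is constant. As $\nu$ has mass $1$, $v=1/|H|$.

\emph{Step 4: contradiction.} Let $p_\pm\in S_n$ be the preimages of the points $x=\pm\frac\pi8$ of the middle segment (Figure~\ref{fig:H}). Then $d(p_-,p_+)\to\frac\pi4$, and $v_n\to1/|H|$ uniformly on $[p_-,p_+]$ by Step 1. Nothing is attached to the interior of $P$, so removing the interior of $[p_-,p_+]$ from $T_n$ leaves two components, one containing $p_+$ and one containing $p_-$. If $x$ lies in the first, then $p_+\in[p_-,x]$, and Lemma~\ref{lem:interval}(c) gives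
\[
v_n(x)\ge v_n(p_+)-\frac{\operatorname{diam}T_n}{d(p_-,p_+)}\,\big|v_n(p_+)-v_n(p_-)\big| .
\]
The right side does not depend on $x$ and tends to $1/|H|$, since $\operatorname{diam}T_n$ is bounded. The same bound with $p_+$ and $p_-$ exchanged holds on the second component. Hence $\liminf_n\inf_{T_n}v_n\ge1/|H|>0$, which contradicts $\inf v_n=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $\delta,c,g,B$ from Proposition~\ref{prop:uniform} and put $U=U_\delta$, $M_0=\min\{\frac g2,\frac{cg}{4B^2}\}$. Let $\ell\in U$, $0<M\le M_0$ and $q\in C_{T,M}$. The potential $v=q-\inf q$ lies in $C_{T,M}$, has infimum $0$ and has the same gap as $q$. Lemma~\ref{lem:lower} applies because $M\le g/2\le(\lambda_3-\lambda_2)/2$, and with \eqref{eq:coercive} it gives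
\[
\Gamma[q]-\Gamma[0]\ge\Big(c-\frac{2MB^2}g\Big)\int_Tv\,dx\ge\frac c2\int_Tv\,dx .
\]
The right side is nonnegative, and it vanishes only if the continuous function $v\ge0$ is zero, that is, if $q$ is constant. So every pair in $U\times(0,M_0]$ is good, with the constants as the only minimizers, and the good set contains the nonempty open set $U\times(0,M_0)$.
\end{proof}

\begin{remark}
It is essential that $a$ and $b$ are chosen with no branch vertex between them. Suppose instead that a pendant edge $e$ is attached at the midpoint $z$, where $f(z)=-1/|H|<0$. Along a collapsing sequence, $f_n<0$ on $e$ for large $n$ by Lemma~\ref{lem:collapse}. The distance to the union of all other edges is convex, positive on $e$ except at the attachment point, and zero elsewhere, so Lemma~\ref{lem:upper} shows that the constant does not minimize for any $M$.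
\end{remark}

\section{The threshold for the bound on the potential}\label{sec:threshold}

We prove Theorem~\ref{thm:threshold}, starting with (ii), which is used in (i).

\subsection*{Part (ii): a convex double well}
The gap is small when the potential confines the particle to two equal wells that are almost decoupled. On an interval the zero set of a nonnegative convex potential is a single well. On a tree, a well that passes through a branch vertex is cut in two by a steep wall on a third edge, because continuity forces the limiting functions to vanish at the vertex.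

Fix $\ell$. Let $a$ be a branch vertex, let $e_1,e_2,e_3$ be distinct edges at $a$, and let $0<\eta<\min_i\ell_{e_i}$. Let $\gamma=\{x\in e_1\cup e_2:d(x,a)\le\eta\}$, the union of two segments $\gamma_1,\gamma_2$ of length $\eta$, and put $q_K=K\,d(\cdot,\gamma)$ for $K>0$. By Lemma~\ref{lem:distance}, $q_K\in C_{T,M}$ whenever $M\ge K\operatorname{diam}T$.

For $i=1,2$, the function equal to $\sin(\pi d(x,a)/\eta)$ on $\gamma_i$ and to $0$ elsewhere lies in $H^1(T)$, since it vanishes at both ends of $\gamma_i$. The two functions are orthogonal in $L^2$ and in the form, they live where $q_K=0$, and each has Rayleigh quotient $\pi^2/\eta^2$. By \eqref{eq:minmax},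
\[
\lambda_1(q_K)<\lambda_2(q_K)\le\pi^2/\eta^2 .
\]
Let $u_K$ be a normalized ground state for $q_K$. Then $\int u_K'^2+K\int d(\cdot,\gamma)u_K^2=\lambda_1(q_K)\le\pi^2/\eta^2$. Given a sequence $K\to\infty$, a subsequence of $u_K$ converges uniformly and weakly in $H^1$ to some $u$ with $\|u\|=1$ and $\int d(\cdot,\gamma)u^2=0$. So $u=0$ off $\gamma$. By continuity $u$ vanishes at $a$, which is a limit of points of $e_3\setminus\gamma$, and at the two ends of $\gamma$, which are limits of points of $e_1\setminus\gamma$ and $e_2\setminus\gamma$ because $\eta<\ell_{e_i}$. A function in $H^1(0,\eta)$ that vanishes at both ends satisfies $\int u'^2\ge(\pi^2/\eta^2)\int u^2$. Adding this over $\gamma_1$ and $\gamma_2$,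
\[
\liminf\lambda_1(q_K)\ge\liminf\int_Tu_K'^2\,dx\ge\int_Tu'^2\,dx\ge\frac{\pi^2}{\eta^2}
\]
along the subsequence. Hence $\Gamma[q_K]\to0$ as $K\to\infty$. Taking $K=M/\operatorname{diam}T$ gives $\inf_{C_{T,M}}\Gamma\to0$ as $M\to\infty$. Since $\Gamma[0]>0$, no large $M$ is good, and $M^*(\ell)<\infty$.

\subsection*{Part (i)}
No $M>M^*(\ell)$ is good, by definition. If $M'<M$, then $C_{T,M'}\subset C_{T,M}$, so goodness passes from $M$ to $M'$; hence every $M\in(0,M^*(\ell))$ is good. It remains to show that $M^*=M^*(\ell)$, which is finite by (ii), is good when it is positive. Let $q\in C_{T,M^*}$ and $0<\varepsilon<1$. Then $(1-\varepsilon)q\in C_{T,(1-\varepsilon)M^*}$, so $\Gamma[(1-\varepsilon)q]\ge\Gamma[0]$. Since $|\lambda_j(q)-\lambda_j((1-\varepsilon)q)|\le\varepsilon M^*$, letting $\varepsilon\to0$ gives $\Gamma[q]\ge\Gamma[0]$.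

\subsection*{Part (iii)}
We collapse $\mathsf G$ to a star. Let $\mathcal S$ consist of three edges at a branch vertex, with limit lengths $2,1,1$, and let $w_1$ be the outer end of the first edge, viewed as a point of each $T(\ell)$ and of $S$. By Proposition~\ref{prop:star}, $\lambda_2(S)$ is simple and $\int_Svf<0$ for $v=d_S(\cdot,w_1)$. Take a collapsing sequence, any normalized $\lambda_2(T_n)$-eigenfunctions, and $v_n=d_{T_n}(\cdot,w_1)$. Since $\pi_nw_1=w_1$, \eqref{eq:dist} gives $\sup_{T_n}|v_n-v\circ\pi_n|\to0$. With Lemma~\ref{lem:collapse}, $\sup_{T_n}|v_nf_n-(vf)\circ\pi_n|\to0$, and \eqref{eq:int} gives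
\[
\int_{T_n}v_nf_n\,dx\to\int_Svf\,dx<0 .
\]
As this holds along every collapsing sequence, there is $\delta>0$ such that $\int_{T(\ell)}d(\cdot,w_1)f<0$ for all $\ell\in U_\delta$ and all normalized $\lambda_2$-eigenfunctions on $T(\ell)$. The function $d(\cdot,w_1)$ is convex by Lemma~\ref{lem:distance}, so Lemma~\ref{lem:upper} gives $M^*(\ell)=0$ on the nonempty open set $U_\delta$. This completes the proof of Theorem~\ref{thm:threshold}.

\begin{thebibliography}{9}
\bibitem{AEHK}
Mohammed Ahrami, Zakaria El Allali, Evans M Harrell II, and James B. Kennedy,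
\emph{Optimizing the Fundamental Eigenvalue Gap of Quantum Graphs},
arXiv:2401.04344 (2024).
\end{thebibliography}
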